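# Boundary Dehn twists in left orderings of mapping class groups

## 1. Left orderings, cofinal elements, boundary twists

**Definition 1 (left ordering).** A left ordering of a group $G$ is a strict total order $<$ on $G$ such that $h<h'$ implies $fh<fh'$ for all $f,h,h'\in G$.

Such an ordering is the same thing as its set of positive elements $\{h>1\}$: a subset that is closed under products and contains exactly one of $h,h^{-1}$ for each $h\neq 1$. One recovers the order by declaring $h<h'$ iff $h^{-1}h'$ is positive.

**Example 1.** On $\mathbb Z^2$ (written additively) here are two left orderings.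

* The lexicographic ordering: $(a,b)$ is positive iff $a>0$, or $a=0$ and $b>0$.
* The difference ordering: $(a,b)$ is positive iff $a-b>0$, or $a=b$ and $a>0$.

In both cases positivity is closed under addition, and exactly one of $\pm v$ is positive when $v\ne0$.

**Definition 2 (cofinal element).** Let $(G,<)$ be a left-ordered group. An element $x\in G$ is cofinal relative to $<$ if
$$G=\{h\in G\mid \exists k\in\mathbb Z\text{ such that }x^{-k}<h<x^k\}.$$

The integer $k$ may be negative, so $x$ and $x^{-1}$ are cofinal together. In words: no element of $G$ lies beyond all powers of $x$.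

**Example 2.** In the lexicographic ordering of $\mathbb Z^2$, $e_1=(1,0)$ is cofinal, while $e_2=(0,1)$ is not: all multiples of $e_2$ lie below $e_1$. In the difference ordering, $e_1$ and $e_2$ are both cofinal, because the multiples of either one realize arbitrarily large and arbitrarily small values of $a-b$. But $e_1+e_2=(1,1)$ is not cofinal: its multiples all have $a-b=0$ and lie below $e_1$. So a product of two commuting cofinal elements, with positive exponents, can fail to be cofinal. Here $e_1>0>e_2$, and the two elements cancel each other.

**Definition 3 (mapping class group, boundary twists).** Let $\Sigma_g^n$ be the compact orientable surface of genus $g$ with $n\ge1$ boundary components. $\operatorname{Mod}(\Sigma_g^n)$ is the group of isotopy classes of orientation-preserving homeomorphisms that restrict to the identity on $\partial\Sigma_g^n$, with isotopies fixing the boundary pointwise. $T_c$ denotes the Dehn twist about a simple closed curve $c$. Let $b_1,\dots,b_n$ be curves isotopic to the boundary components; the $T_{b_i}$ are the boundary twists. (We also write $b_i$ for the boundary component itself.)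

**Example 3.** $\operatorname{Mod}(\Sigma_1^1)$ is generated by $T_a,T_b$, where $a,b$ are two curves meeting once. The braid relation $T_aT_bT_a=T_bT_aT_b$ holds, and the chain relation expresses the boundary twist as $T_d=(T_aT_b)^6$.

We use the following textbook facts. The reference is Farb–Margalit, *A Primer on Mapping Class Groups*, cited as [FM].

* $fT_cf^{-1}=T_{f(c)}$ for every mapping class $f$. Twists about disjoint curves commute.
* Each $T_{b_i}$ is central, because every mapping class fixes the curve $b_i$ up to isotopy.
* A curve that is crossed exactly once, transversally, by some closed curve is nonseparating, since the crossing curve joins its two sides. All twists about nonseparating curves are conjugate in $\operatorname{Mod}(\Sigma_g^n)$: by the classification of surfaces some homeomorphism fixing the boundary carries one curve to the other.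

Now the question can be posed: which products $\prod_i T_{b_i}^{k_i}$ are cofinal in every left ordering of $\operatorname{Mod}(\Sigma_g^n)$?

Two results are known. (i) For all $g>0$, $T_d$ is cofinal in every left ordering of $\operatorname{Mod}(\Sigma_g^1)$, where $d$ is isotopic to the boundary. (ii) For $\Sigma_g^2$, the product of the two boundary twists is cofinal in every left ordering. Adam Clay and Tyrone Ghaswala, "Cofinal elements and fractional Dehn twist coefficients", arXiv:2210.07044 (2022), is the source of the following.

**Conjecture.** Let $g\ge2$. Any element $\prod_{i=1}^nT_{b_i}^{k_i}$ with positive exponents $k_1,\dots,k_n$ is cofinal in every left ordering of $\operatorname{Mod}(\Sigma_g^n)$.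

The conjecture is true. We prove the following sharper statement and use neither (i) nor (ii).

**Theorem B.** Let $g\ge2$, $n\ge1$, $G=\operatorname{Mod}(\Sigma_g^n)$.

1. For every left ordering $<$ of $G$ there is exactly one $i=i(<)$ such that $T_{b_i}$ is cofinal. Let $s=\pm1$ with $T_{b_i}^s>1$. For all $j\neq i$ and $m\in\mathbb Z$ one has $T_{b_i}^{-s}<T_{b_j}^m<T_{b_i}^s$. A product $\prod_jT_{b_j}^{k_j}$ ($k_j\in\mathbb Z$) is cofinal relative to $<$ iff $k_i\ne0$.
2. Every $i\in\{1,\dots,n\}$ occurs as $i(<)$ for some left ordering.
3. Hence $\prod_jT_{b_j}^{k_j}$ is cofinal in every left ordering of $G$ iff $k_j\ne0$ for all $j$. In particular the conjecture holds.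

Example 2 shows the two dangers. All boundary twists might be bounded, like $e_2$ in the lexicographic ordering. Or two of them might be cofinal and cancel, as in the difference ordering. Part 1 excludes both, and "at least one" and "at most one" have quite different proofs.

Throughout, $g\ge2$, $n\ge1$, $\Sigma=\Sigma_g^n$, $G=\operatorname{Mod}(\Sigma)$, unless we say otherwise.

## 2. From orderings to actions on the chain of cuts

Cofinality becomes easier to handle when phrased as the absence of fixed points. For this we need an ordered set with enough suprema.

**Definition 4 (complete chain).** A complete chain is a nonempty totally ordered set $\Omega$ in which every nonempty subset bounded above has a supremum. Then every nonempty subset bounded below has an infimum, namely the supremum of its lower bounds. Groups act on totally ordered sets by order automorphisms. An automorphism $t$ is positive if $tx>x$ for all $x$, and negative if $tx<x$ for all $x$.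

**Example 4.** $\mathbb R$ and $\mathbb Z$ are complete chains, and $x\mapsto x+1$ is positive on both. $\mathbb R\setminus\{0\}$ is not complete: the negative numbers are bounded above and have no supremum. On it, $x\mapsto 2x$ has no fixed point, yet it is neither positive nor negative. Fact 1 below says that this cannot happen on a complete chain.

Two remarks will be used constantly.

* Order automorphisms preserve existing suprema and infima. So the common fixed set of a family of automorphisms of a complete chain, if nonempty, is a complete chain: the supremum in $\Omega$ of fixed points is fixed.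
* A finite-order automorphism $t$ of a totally ordered set is the identity. Indeed $tx>x$ implies $t^kx>x$ for all $k\ge1$, and likewise for $<$. Consequently finite groups act trivially on totally ordered sets.

**Fact 1.** Let $\Omega$ be a complete chain. If $t\in\operatorname{Aut}(\Omega)$ has no fixed point, then $t$ is positive or negative. If $t$ is positive, then for all $x,y$ there is $k\ge1$ with $t^{-k}x<y<t^kx$.

*Proof.* Suppose $tx>x$ for some $x$. If $\{t^kx\}_{k\ge0}$ were bounded above, its supremum would be fixed by $t$. So it is unbounded above, and likewise $\{t^{-k}x\}_{k\ge0}$ is unbounded below. The sequence $(t^kx)_{k\in\mathbb Z}$ is strictly increasing. This gives the second claim, and for every $y$ an integer $k$ with $t^kx\le y<t^{k+1}x$. Then $ty\ge t^{k+1}x>y$, so $t$ is positive. If no such $x$ exists, $t$ is negative. $\square$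

**Fact 2.** Let $\Omega$ be a complete chain, let $\Gamma\subset\operatorname{Aut}(\Omega)$ have a common fixed point $y$, and let $s\in\operatorname{Aut}(\Omega)$ commute with every element of $\Gamma$ and have a fixed point $q$. Then $\Gamma\cup\{s\}$ has a common fixed point.

*Proof.* If $sy=y$ we are done. Otherwise $y\neq q$. Suppose $y<q$. Replacing $s$ by $s^{-1}$ we may assume $sy>y$. Then $s^ky<s^kq=q$ for all $k$, so $z=\sup_{k\ge0}s^ky$ exists. It is fixed by $s$, and by each $\gamma\in\Gamma$ because $\gamma s^ky=s^k\gamma y=s^ky$. If $y>q$, arrange $sy<y$ and use infima. $\square$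

**Definition 5 (cuts).** Let $(G,<)$ be a left-ordered group. A cut is a nonempty proper down-closed subset $D\subset G$. Cuts are ordered by inclusion. For $h\in G$ put $D_h=\{g'\in G: g'\le h\}$.

**Example 5.** Order $\mathbb Z^2$ lexicographically. Besides the cuts $D_h$ there are the cuts $E_c=\{(a,b):a\le c\}$, $c\in\mathbb Z$. The element $e_2$ fixes every $E_c$, while $e_1$ moves $E_c$ to $E_{c+1}$. The non-cofinal element has a fixed cut.

**Lemma 1.** Let $(G,<)$ be a nontrivial left-ordered group and $\Omega$ its set of cuts.

* (a) $\Omega$ is a complete chain. $G$ acts on it by left translation without a global fixed point, $fD_h=D_{fh}$, and $D_h\subsetneq D_{h'}$ iff $h<h'$.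
* (b) If $z\in G$ has no fixed point in $\Omega$, then $z$ is cofinal.
* (c) If $z\in G$ is central and fixes some $D\in\Omega$, then $z$ is not cofinal.

*Proof.* (a) Two down-closed sets are comparable: if $d\in D\setminus D'$, then every element of $D'$ is $<d$, so $D'\subset D$. A nonempty family of cuts bounded above by a cut $D_0$ has as supremum its union, which is nonempty, down-closed, and proper because it lies in $D_0$. A nontrivial left-ordered group has no maximum, since $x>1$ gives $mx>m$. So $D_h$ is proper, and $\Omega\ne\emptyset$. Left translation preserves the order on $G$, so it maps cuts to cuts, and $fD_h=D_{fh}$. The last claim is clear. If a cut $D$ were fixed by all of $G$ and $a\in D$, then every $g'=(g'a^{-1})a$ would lie in $D$, so $D=G$, a contradiction.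

(b) By Fact 1, $z^\sigma$ is positive for some $\sigma=\pm1$. Given $h\in G$, Fact 1 gives $l\ge1$ with $z^{-\sigma l}D_1\subsetneq D_h\subsetneq z^{\sigma l}D_1$, that is, $z^{-\sigma l}<h<z^{\sigma l}$. Take $k=\sigma l$.

(c) Choose $a\in D$ and $h\notin D$. For all $k\in\mathbb Z$ we have $az^k=z^ka\in z^kD=D$. As $D$ is down-closed and $h\notin D$, $az^k<h$, so $z^k<a^{-1}h$. Thus $a^{-1}h$ lies above all powers of $z$. $\square$

Boundary twists are central, so by (b) and (c) a boundary twist, or a product of boundary twists, is cofinal iff it fixes no cut. The heart of Theorem B is therefore a statement about actions.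

**Theorem A.** Let $g\ge2$, $n\ge1$, and let $G=\operatorname{Mod}(\Sigma_g^n)$ act on a complete chain $\Omega$ without a global fixed point. Then there is exactly one $i$ such that $T_{b_i}$ has no fixed point.

## 3. A hand computation: the one-holed torus

The genus is too small for Theorem A, but this case shows how a fixed point of a boundary twist leads to a contradiction. Let $\operatorname{Mod}(\Sigma_1^1)=\langle T_a,T_b\rangle$ act on a complete chain without a global fixed point, and suppose $T_d$ has a fixed point. Since $T_d$ is central, $F=\operatorname{Fix}(T_d)$ is invariant under the group, and $T_d$ acts trivially on $F$. Now $(T_aT_b)^6=T_d$, so $T_aT_b$ acts on $F$ with finite order, hence trivially. By the braid relation,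
$$(T_aT_bT_a)^2=(T_aT_bT_a)(T_bT_aT_b)=(T_aT_b)^3,$$
so $T_aT_bT_a$ also has finite order on $F$ and acts trivially. Then $T_a=(T_aT_b)^{-1}(T_aT_bT_a)$ acts trivially, and so does $T_b$. Every point of $F$ is a global fixed point, a contradiction. By Lemma 1, $T_d$ is cofinal in every left ordering of $\operatorname{Mod}(\Sigma_1^1)$.

The mechanism is: pass to the fixed set of the boundary twists. What acts there is a quotient with torsion, and torsion acts trivially on ordered sets. Section 6 carries this out for $g\ge2$ and $n\le3$. With more boundary components this source of torsion dries up, and there the "at most one" half of Theorem A is needed. So we prove that half first.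

## 4. Translation numbers

The purpose of this section is to measure how far an automorphism moves points, in units of a fixed positive automorphism. Let $\Omega$ be a complete chain, $\tau$ a positive automorphism, and $C(\tau)$ its centralizer in $\operatorname{Aut}(\Omega)$. By Fact 1, for $h\in C(\tau)$ and $x\in\Omega$ there is a unique integer $m=m(h,x)$ with
$$\tau^mx\le hx<\tau^{m+1}x.$$

**Definition 6 (translation number).** $\operatorname{rot}(h)=\lim_{k\to\infty}m(h^k,x)/k$ for $h\in C(\tau)$.

**Example 6.** Let $\Omega=\mathbb R$ and $\tau(x)=x+1$. The translation $x\mapsto x+\alpha$ has $\operatorname{rot}=\alpha$. The map $x\mapsto x+\frac1{10}\sin 2\pi x$ is increasing, since its derivative is at least $1-\frac{2\pi}{10}>0$. It commutes with $\tau$ and fixes $0$, so its translation number is $0$.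

**Step 1: the limit exists.** Let $a=m(h',x)$ and $b=m(h,x)$. Since $h$ commutes with $\tau$,
$$\tau^{a+b}x\le\tau^ahx\le hh'x<\tau^{a+1}hx<\tau^{a+b+2}x,$$
hence
$$m(h,x)+m(h',x)\le m(hh',x)\le m(h,x)+m(h',x)+1.\tag{1}$$
So $a_k=m(h^k,x)$ is superadditive and $a_k+1$ is subadditive. By Fekete's lemma $a_k/k$ converges. Moreover $ka_1\le a_k\le ka_1+k-1$, so
$$m(h,x)\le\operatorname{rot}(h)\le m(h,x)+1.\tag{2}$$

**Step 2: independence of $x$.** Let $\tau^jx\le y<\tau^{j+1}x$ and $m'=m(h^k,x)$. Then $\tau^jh^kx\le h^ky<\tau^{j+1}h^kx$. Hence $h^ky\ge\tau^{j+m'}x>\tau^{m'-1}y$ and $h^ky<\tau^{j+m'+2}x\le\tau^{m'+2}y$. So $|m(h^k,y)-m(h^k,x)|\le1$ for all $k$, and the limits agree.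

**Step 3: $\operatorname{rot}$ is a homogeneous quasimorphism.** For $j\ge0$, $\operatorname{rot}(h^j)=j\operatorname{rot}(h)$ by passing to a subsequence. Formula (1) for $h^k$ and $h^{-k}$ gives $-1\le m(h^k,x)+m(h^{-k},x)\le0$, so $\operatorname{rot}(h^{-1})=-\operatorname{rot}(h)$. From (1) and (2),
$$\operatorname{rot}(hh')\le m(hh',x)+1\le m(h,x)+m(h',x)+2\le\operatorname{rot}(h)+\operatorname{rot}(h')+2,$$
$$\operatorname{rot}(hh')\ge m(hh',x)\ge m(h,x)+m(h',x)\ge\operatorname{rot}(h)+\operatorname{rot}(h')-2.$$
So $|\operatorname{rot}(hh')-\operatorname{rot}(h)-\operatorname{rot}(h')|\le\Delta$ with $\Delta=2$.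

**Step 4: conjugation invariance, and additivity on commuting elements.** For $a,h\in C(\tau)$ and all $k\geq 1$,
$$k|\operatorname{rot}(aha^{-1})-\operatorname{rot}(h)|=|\operatorname{rot}(ah^ka^{-1})-\operatorname{rot}(h^k)|\le2\Delta+|\operatorname{rot}(a)+\operatorname{rot}(a^{-1})|=2\Delta,$$
so $\operatorname{rot}(aha^{-1})=\operatorname{rot}(h)$. If $hh'=h'h$, then $(hh')^k=h^kh'^k$, so $k|\operatorname{rot}(hh')-\operatorname{rot}(h)-\operatorname{rot}(h')|\le\Delta$ for all $k$, and the difference is $0$. Finally $m(\tau^k,x)=k$, so $\operatorname{rot}(\tau)=1$.

**Fact 3.** For $h\in C(\tau)$, $\operatorname{rot}(h)$ is $0$, $>0$, $<0$ iff $h$ has a fixed point, is positive, is negative, respectively.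

*Proof.* By Fact 1 the three cases for $h$ are exhaustive, so it suffices to prove the three implications from $h$ to $\operatorname{rot}(h)$. If $hx=x$, then $m(h^k,x)=0$ for all $k$. If $h$ is positive, Fact 1 gives $k\ge1$ with $h^kx>\tau x$. Inductively $h^{kl}x\ge\tau^lx$ for $l\ge1$, because $h^{k(l+1)}x>h^{kl}\tau x=\tau h^{kl}x\ge\tau^{l+1}x$. So $\operatorname{rot}(h)\ge1/k>0$. If $h$ is negative, apply this to $h^{-1}$. $\square$

**Fact 4.** If $X,Y\in C(\tau)$ and $\operatorname{rot}(X)=\operatorname{rot}(Y)=0$, then $|\operatorname{rot}(XY)|\le1$.

*Proof.* By Fact 3 choose $p,q$ with $Xp=p$, $Yq=q$, and by Fact 1 choose $k$ with $\tau^kp\le q<\tau^{k+1}p$. Since $X$ fixes $\tau^kp$ and $\tau^{k+1}p$,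
$$\tau^{-1}q<\tau^kp\le Xq<\tau^{k+1}p\le\tau q.$$
As $XYq=Xq$, we have $\tau^{-1}q<XYq<\tau q$. Since $XY$ commutes with $\tau$, induction gives $\tau^{-m}q<(XY)^mq<\tau^mq$ for $m\ge1$, so $|\operatorname{rot}(XY)|\le1$. $\square$

**Example 7 (the bound is attained).** On $\mathbb R$ with $\tau(x)=x+1$, choose increasing homeomorphisms commuting with $\tau$, for instance piecewise linear ones: $Y$ fixing $\frac12+\mathbb Z$ with $Y(0.6)=1.4$, and $X$ fixing $\mathbb Z$ with $X(0.4)=0.6$. Then $XY(0.6)=X(1.4)=1.6$, so $(XY)^k(0.6)=0.6+k$ and $\operatorname{rot}(XY)=1$.

## 5. Two coupled lanterns: at most one boundary twist moves everything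

**Lantern relation** ([FM, Prop. 5.1])**.** Let $L\subset\Sigma$ be a four-holed sphere with boundary curves $b,x,y,z$. There are curves $u,v,w\subset L$, pairwise intersecting twice, realizing the three partitions of the boundary curves into pairs, with
$$T_uT_vT_w=T_bT_xT_yT_z.$$

The twists on the right commute with all twists in $L$, so the relation is invariant under cyclic permutation of $u,v,w$. Any essential curve of $L$ can play the role of $u$: apply a homeomorphism of $L$. (Essential means not bounding a disc and not parallel to the boundary.) Name $x,y,z$ so that $u,v,w$ put $b$ together with $x,y,z$ respectively. Then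
$$T_b=XYZ,\qquad X=T_uT_x^{-1},\quad Y=T_vT_y^{-1},\quad Z=T_wT_z^{-1}.\tag{3}$$

If $\Sigma\setminus L$ is connected and adjacent to all of $x,y,z$, then $x,y,z,u,v,w$ are all nonseparating. For instance, a loop that leaves $L$ through $x$ and returns through $y$ crosses each of $x$ and $y$ once. It also crosses $u$ once, since $u$ separates $\{b,x\}$ from $\{y,z\}$, and it crosses $v$ once, since $v$ separates $\{b,y\}$ from $\{x,z\}$. For $z$ and $w$, where $w$ separates $\{b,z\}$ from $\{x,y\}$, use a loop leaving through $z$ and returning through $x$.

**The one-lantern attempt.** Suppose $\tau=T_{b_i}^{\pm1}$ is positive and we want $\operatorname{rot}(T_{b_j})=0$ for some $j\ne i$. Put $b_j$ in a lantern as above and write $T_{b_j}=XYZ$. Each factor is a quotient of commuting conjugate twists, so $\operatorname{rot}(X)=\operatorname{rot}(Y)=\operatorname{rot}(Z)=0$. As $XY=T_{b_j}Z^{-1}$ with $T_{b_j}$ central, Fact 4 gives $|\operatorname{rot}(T_{b_j})|\le1$. Here the argument stops. The value $-\operatorname{rot}(T_{b_i})$, which would make $T_{b_i}T_{b_j}$ non-cofinal, survives. By Example 7, Fact 4 itself cannot be sharpened. Applied to $b_i$, the same computation yields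 $1\le1$.

The way past this is to apply Fact 4 once, to a product that involves both boundary twists, so that the single allowance of $1$ is already used up by $T_{b_i}$.

**Proposition 1.** Let $n\ge2$, and let $G$ act on a complete chain $\Omega$. If $T_{b_i}$ has no fixed point, then $T_{b_j}$ has a fixed point for every $j\ne i$.

*Proof.* **Step 1: placing two lanterns side by side.** Take four-holed spheres $L_i,L_j$ with boundaries $b_i,x_i,y_i,z_i$ and $b_j,x_j,y_j,z_j$, the names chosen as in (3). Join $y_i$ to $y_j$ and $z_i$ to $z_j$ by annuli. Join $x_i$ to $x_j$ by a connected surface of genus $g-2$ whose other boundary components are the remaining $n-2$ curves $b_k$. The result is connected, has $n$ boundary components, and has Euler characteristic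
$$-2-2+\bigl(2-2(g-2)-n\bigr)=2-2g-n.$$
So it has genus $g$, and we may identify it with $\Sigma$. The complement of $L_i$ is connected and adjacent to $x_i,y_i,z_i$, and the same holds for $L_j$. So all curves of the two lanterns other than $b_i,b_j$ are nonseparating.

**Step 2: pairing the factors.** Write $T_{b_i}=X_iY_iZ_i$ and $T_{b_j}=X_jY_jZ_j$ as in (3). Elements with index $i$ commute with those with index $j$. Put

* for $\varepsilon=1$: $X=X_iX_j$, $Y=Y_iY_j$, $Z=Z_iZ_j$;
* for $\varepsilon=-1$: $X=X_iZ_j^{-1}$, $Y=Y_iY_j^{-1}$, $Z=Z_iX_j^{-1}$.

In both cases $XYZ=T_{b_i}T_{b_j}^{\varepsilon}$. For $\varepsilon=-1$, note the reversed order of the $j$-factors: $XYZ=X_iY_iZ_i\,Z_j^{-1}Y_j^{-1}X_j^{-1}=T_{b_i}(X_jY_jZ_j)^{-1}$.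

**Step 3: one application of Fact 4.** By Fact 1 choose $s=\pm1$ such that $\tau=T_{b_i}^s$ is positive. Since $T_{b_i}$ is central, $\operatorname{rot}$ is defined on $G$, and $\operatorname{rot}(T_{b_i})=s$. Each of $X,Y,Z$ is a product of four pairwise commuting nonseparating twists, two with exponent $+1$ and two with exponent $-1$. All nonseparating twists are conjugate, so they have the same translation number, and $\operatorname{rot}(X)=\operatorname{rot}(Y)=\operatorname{rot}(Z)=0$. Now $XY=T_{b_i}T_{b_j}^\varepsilon Z^{-1}$ with $T_{b_i},T_{b_j}$ central, so additivity on commuting elements and Fact 4 give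
$$|s+\varepsilon\operatorname{rot}(T_{b_j})|=|\operatorname{rot}(XY)|\le1\qquad\text{for both signs }\varepsilon.$$
One of the two signs makes the left side $1+|\operatorname{rot}(T_{b_j})|$. Hence $\operatorname{rot}(T_{b_j})=0$, and $T_{b_j}$ has a fixed point by Fact 3. $\square$

## 6. Torsion: at most three boundary components

We now carry out the plan of Section 3 for $g\ge2$, $n\le3$. First we need a connectivity statement for curves.

**Lemma 2.** Let $S$ be a closed orientable surface of genus $\ge1$ with finitely many marked points. Any two nonseparating simple closed curves in $S$ (avoiding the marked points) are joined by a finite sequence of nonseparating curves in which consecutive ones are isotopic or meet exactly once, transversally.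

*Proof.* Let $x,y$ be transverse and nonseparating. We use induction on $k=|x\cap y|$. All arcs and curves below are chosen to avoid the marked points. For $k=1$ there is nothing to prove.

**Step 1: $k=0$.** We look for a curve $z$ meeting each of $x,y$ exactly once. Such a $z$ is nonseparating, and $x,z,y$ is the required sequence. Pick points on $x$ and on $y$. Cutting along $x\cup y$ yields copies $x^\pm,y^\pm$, each with a copy of the chosen point. If $S\setminus(x\cup y)$ is connected, join the chosen points of $x^+$ and $y^+$ by an arc. An arc between different boundary components does not separate, so the chosen points of $x^-$ and $y^-$ can be joined by an arc disjoint from the first. Glue. If $S\setminus(x\cup y)$ is disconnected, then, since neither $x$ nor $y$ alone separates, it has exactly two components, and each has one copy of $x$ and one copy of $y$ in its boundary. Join the chosen points in each component by an arc, and glue.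

**Step 2: the reduction for $k\ge2$.** It suffices to find a nonseparating $z$, transverse to $x$ and $y$, with $|z\cap x|\le1$ and $|z\cap y|<k$. Then induction applies to $(x,z)$ and $(z,y)$. Let $\beta\subset y$ be an arc meeting $x$ exactly in its endpoints $p\ne q$, directed from $p$ to $q$.

**Step 3: $y$ crosses $x$ in the same direction at both ends of $\beta$.** Draw $x$ as horizontal and $y$ as crossing upward, near $p$ and near $q$, with one orientation of $x$ pointing right in both pictures. This is possible since $S$ is oriented and the crossings have the same sign. So $\beta$ leaves $p$ upward and reaches $q$ from below. Let $x_1$ be the arc of $x$ that leaves $q$ to the right and reaches $p$ from the left. Let $\beta'$ be a parallel copy of $\beta$ just to its right. Define $z$ as follows. Follow $\beta'$ until it is just below $x$, to the right of $q$. Then run parallel to $x_1$ just below it until near $p$, cross $y$ once below $p$, and go up across $x$ just to the right of $p$ to rejoin $\beta'$. This $z$ is simple and meets $x$ exactly once, so it is nonseparating. It meets $y$ only next to interior points of $x_1$, of which at most $k-2$ lie on $y$, and once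 more near $p$. So $|z\cap y|\le k-1$.

**Step 4: opposite directions.** Then $\beta$ lies locally on one side of $x$ at both ends. A regular neighborhood of $x\cup\beta$ is a pair of pants. Its boundary consists of a copy of $x$ and two curves $z',z''$ parallel to $x'\cup\beta$ and $x''\cup\beta$, where $x',x''$ are the two arcs of $x$ between $p$ and $q$. In $H_1(S;\mathbb Z/2)$, $[x]=[z']+[z'']$, and $[x]\ne0$ because some closed curve crosses the nonseparating curve $x$ once. So one of $z',z''$ has nonzero class and is nonseparating, as a separating curve bounds a subsurface. It is disjoint from $x$. Near $p$ and $q$ it turns from $\beta$ to $x'$ (resp. $x''$) without crossing $y$. So it meets $y$ only next to interior points of $x'$ (resp. $x''$), in at most $k-2$ points. $\square$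

**Lemma 3.** Let $n\le3$ and let $G$ act on a totally ordered set $\Omega$ with all $T_{b_i}$ acting trivially. Then $G$ acts trivially.

*Proof.* **Step 1: passing to marked points.** Cap each boundary component by a disc with a marked point. The resulting map from $G$ to $P=\operatorname{PMod}(\Sigma_{g,n})$, the mapping class group of the closed surface $\Sigma_g$ with $n$ individually fixed marked points, is surjective with kernel generated by the $T_{b_i}$ ([FM, Prop. 3.19]). So the action factors through $P$. Let $K\lhd P$ be its kernel.

**Step 2: a torsion element.** Realize $\Sigma_g$ as the regular $(4g+2)$-gon with vertices $v_i$ ($i$ mod $4g+2$) and opposite sides identified by translations. The side $v_iv_{i+1}$ is glued to $v_{i+2g+2}v_{i+2g+1}$, so $v_i\sim v_{i+2g+2}$ and $v_i\sim v_{i+2g}$. Hence $v_i\sim v_{i+2}$, and both gluings preserve the parity of $i$, so there are two vertex classes. The Euler characteristic is $2-(2g+1)+1=2-2g$, so the genus is $g$, as it should be. Rotation by two sides respects the gluing and induces a homeomorphism $f$ of order $2g+1$. It fixes the center and both vertex classes. Take $n\le3$ of these three points as the marked points.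 Then $f$ has finite order in $P$, so it acts trivially on $\Omega$: $f\in K$.

**Step 3: twists about curves meeting once agree modulo $K$.** Let $a$ be the closed curve given by a chord perpendicular to a pair of opposite sides and passing slightly off the center. It closes up because the gluing translation is perpendicular to these sides, and it avoids the three points. The chords for $a$ and $f(a)$ cross once near the center and end on different pairs of opposite sides. So $a$ and $f(a)$ meet exactly once, transversally. Now
$$T_aT_{f(a)}^{-1}=T_a\,f\,T_a^{-1}f^{-1}\in K.$$
Let $(a',a'')$ be any pair of curves meeting once transversally. A neighborhood of $a'\cup a''$ is a one-holed torus, and its complement has genus $g-1$, one boundary component and the $n$ marked points. The same is true for $(a,f(a))$. By the classification of surfaces, some element of $P$ carries $(a,f(a))$ to $(a',a'')$. Conjugating, $T_{a'}\equiv T_{a''}$ mod $K$.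

**Step 4: $P/K$ is cyclic.** By Lemma 2 all nonseparating twists have the same image $t$ in $P/K$. Since $P$ is generated by twists about nonseparating curves ([FM, §4.4]), $P/K=\langle t\rangle$.

**Step 5: $P/K$ is finite.** Take a two-holed torus $Q\subset\Sigma_g$ with connected complement of genus $g-2$ containing all marked points, and a chain $a_1,a_2,a_3$ filling $Q$. The boundary curves $d_1,d_2$ of $Q$ are nonseparating, and each $a_i$ is crossed once by another $a_j$. The chain relation $(T_{a_1}T_{a_2}T_{a_3})^4=T_{d_1}T_{d_2}$ ([FM, Prop. 4.12]) gives $t^{12}=t^2$, so $t^{10}=1$. So $P/K$ is finite. It acts on $\Omega$, and finite groups act trivially on totally ordered sets. Hence $P$ acts trivially. $\square$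

**Where this stops.** The rotation $f$ fixes only the three points used: in the open polygon only the center is fixed, and $f$ moves each pair of opposite sides to a different pair, so no interior point of a side is fixed. With $n\ge4$ marked points $f$ is no longer available.

The plan for $n\ge4$ is to induct by cutting off a pair of pants $N$ containing two boundary components $b_1,b_2$. Let $c$ be the new boundary curve. If all $T_{b_i}$ act trivially and the mapping class group of the smaller surface has no global fixed point, then induction forces $T_c$ to be fixed-point free. Cutting off a second pair of pants produces a second such curve $c'$, and two fixed-point-free boundary twists contradict Proposition 1. The remaining case, a point fixed by the smaller group, must be promoted to a point fixed by $G$. That is the next section.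

## 7. From the smaller surface to the larger: a half twist

We first need convenient generators of the fundamental group.

**Lemma 4.** Let $S$ be a compact connected orientable surface of genus $h\ge1$ and $*\in c\subset\partial S$ with $c$ a boundary component. Then $\pi_1(S,*)$ is generated by simple loops $\delta$ with $\delta\cap\partial S=\{*\}$ and $S\setminus\delta$ connected.

*Proof.* **Step 1: a model.** Let $r+1$ be the number of boundary components. Take a round disc $D$ with $*\in\partial D$ and attach $2h+r$ bands $A_i,B_i$ ($1\le i\le h$), $Z_j$ ($1\le j\le r$), orientably, along disjoint intervals (feet) in $\partial D\setminus\{*\}$. Starting from $*$, the feet appear in the order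
$$A_1,B_1,A_1',B_1',\ \dots,\ A_h,B_h,A_h',B_h',\ Z_1,Z_1',\ \dots,\ Z_r,Z_r',$$
where $A_i,A_i'$ are the two feet of the band $A_i$, and so on. Each block $A_i,B_i$ leaves the number of boundary components unchanged, and each $Z_j$ adds one, so there are $r+1$. The Euler characteristic is $1-2h-r$, so the genus is $h$. By classification this surface is homeomorphic to $S$, and the homeomorphism can be chosen to send the component containing $*$ to $c$ and $*$ to $*$.

**Step 2: the generators.** Let $\alpha_i$ be the loop that follows the chord of $D$ from $*$ to $A_i$, the band $A_i$ to $A_i'$, and the chord from $A_i'$ to $*$. Define $\beta_i,\zeta_j$ similarly. These freely generate $\pi_1(S,*)$, so $\alpha_i,\beta_i,\alpha_1\zeta_j$ generate. (The loop $\zeta_j$ itself may separate $S$. This is why we multiply it by $\alpha_1$.) In $D$, the return to $*$ in the middle of $\alpha_1\zeta_j$ can be shortened. So $\alpha_1\zeta_j$ is represented by the loop $\alpha_j^*$ that follows the chord $(*,A_1)$, the band $A_1$, the chord $(A_1',Z_j)$, the band $Z_j$, and the chord $(Z_j',*)$. Since $*,A_1,A_1',Z_j,Z_j'$ appear in this cyclic order, the three chords do not cross, and $\alpha_j^*$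 is simple. All the loops $\alpha_i,\beta_i,\alpha_j^*$ are simple and meet $\partial S$ only in $*$.

**Step 3: connected complements.** Let $\delta$ be one of these loops. Every component of $S\setminus\delta$ is adjacent to the arc $\delta\setminus\{*\}$ from one of its two sides, so there are at most two components. If a closed curve crosses $\delta$ exactly once, transversally, it joins the two sides and $S\setminus\delta$ is connected. Such curves are:

* for $\alpha_i$: the core of $B_i$ closed by the chord $(B_i,B_i')$. Of the feet of $A_i$ and $*$, only $A_i'$ lies between $B_i$ and $B_i'$, so this chord crosses $(A_i',*)$ once and not $(*,A_i)$;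
* for $\beta_i$: the core of $A_i$ closed by $(A_i,A_i')$, which crosses $(*,B_i)$ once and not $(B_i',*)$;
* for $\alpha_j^*$: the core of $B_1$ closed by $(B_1,B_1')$, which crosses $(A_1',Z_j)$ once and neither $(*,A_1)$ nor $(Z_j',*)$. $\square$

**Setup.** Let $n\ge2$. Let $c$ bound with $b_1,b_2$ a pair of pants $N\subset\Sigma$, let $\Sigma'=\overline{\Sigma\setminus N}\cong\Sigma_g^{n-1}$, and let $G_c$ be the image of $\operatorname{Mod}(\Sigma')\to G$ (extension by the identity).

**Example 8.** For $n=2$, $\Sigma'\cong\Sigma_g^1$ has the single boundary curve $c$. In general the boundary components of $\Sigma'$ are $c,b_3,\dots,b_n$, and $T_c,T_{b_3},\dots,T_{b_n}\in G_c$.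

**Slopes.** We use the standard description of curves in a four-holed sphere $L$ ([FM, §2.2.5]). Isotopy classes of essential curves correspond to slopes in $\mathbb Q\cup\{\infty\}$. Curves of slopes $a/b$ and $e/d$ have geometric intersection number $2|ad-be|$, and the partition of the four boundary components is determined by the slope mod 2. The picture behind this is the torus $\mathbb R^2/\mathbb Z^2$ modulo $-1$, with the four 2-torsion points as holes. A curve of slope $a/b$ in $L$ lifts to two parallel curves of slope $a/b$ in the torus. Downstairs it surrounds an arc joining two torsion points that differ by $\frac12(b,a)$, which gives the partition. If $c$ has slope $\infty=1/0$, then the curves with geometric intersection number $2$ with $c$ are those of integer slope. The twist $T_c$ lifts to the twists about both preimages of $c$, that is, to the square of a twist of slope $\infty$, so it shifts integer slopes by $\pm2$. The parity of an integer slope determines the partition, and the two parities give the two partitions other than that of $c$.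

**Lemma 5.** Let $G$ act on a totally ordered set $\Omega$, and let $y\in\Omega$ be fixed by $T_{b_1},T_{b_2}$ and $G_c$. Then $y$ is fixed by $G$.

*Proof.* **Step 1: a lantern through $c$.** Let $\delta$ be a simple loop in $\Sigma'$ based at $*\in c$ with $\delta\cap\partial\Sigma'=\{*\}$ and $\Sigma'\setminus\delta$ connected. A regular neighborhood $P\subset\Sigma'$ of $c\cup\delta$ is a collar of $c$ with a band along $\delta$: a pair of pants with boundary $c,p,q$. Its complement $R=\overline{\Sigma'\setminus P}$ is connected, since $\Sigma'\setminus\delta$ is. Let $L=N\cup P$, a four-holed sphere with boundary $b_1,b_2,p,q$, in which $c$ separates $\{b_1,b_2\}$ from $\{p,q\}$. Let $(c,u,v)$ be a lantern triple in $L$: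
$$T_cT_uT_v=T_{b_1}T_{b_2}T_pT_q.\tag{4}$$
Of $u,v$, one separates $\{b_1,p\}\,|\,\{b_2,q\}$ and the other $\{b_1,q\}\,|\,\{b_2,p\}$. Since $T_c,T_p,T_q\in G_c$ and $T_{b_1},T_{b_2}$ fix $y$, relation (4) gives
$$T_uT_vy=y.\tag{5}$$
By itself (5) says little: $T_v$ might move $y$ down and $T_u$ might move it back up. We rule this out by showing that $T_u$ and $T_v$ move $y$ in the same direction.

**Step 2: an element $h\in G_c$ with $hT_uh^{-1}=T_v$.** Start with a half twist of $P$ that fixes $c$ pointwise and swaps $p$ and $q$. Since $R$ is connected, the classification of surfaces extends it over $R$ to a homeomorphism that swaps $p$ and $q$ in the prescribed way and fixes $b_3,\dots,b_n$ pointwise. This defines $f\in\operatorname{Mod}(\Sigma')$. Extend $f$ by the identity over $N$. Then $f$ preserves $L$ and $c$, fixes $b_1,b_2$ and swaps $p,q$. So $f(u)\subset L$ has geometric intersection number $2$ with $c$ and induces the same partition of $\partial L$ as $v$. Give $c$ slope $\infty$. Both $f(u)$ and $v$ have integer slope, with the same parity, so $f(u)=T_c^k(v)$ for some $k$. Put $h=T_c^{-k}f\in G_c$. Then $h(u)=v$, $hT_uh^{-1}=T_v$, and $hy=y$.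

**Step 3: $T_uy=T_vy=y$.** If $T_uy>y$, then $T_vy=hT_uh^{-1}y=hT_uy>hy=y$, so $T_uT_vy>T_uy>y$, contradicting (5). Reversing all inequalities excludes $T_uy<y$. So $T_uy=y$, and $T_vy=hT_uh^{-1}y=y$.

**Step 4: more curves whose twists fix $y$.** Let $u'\subset L$ be a simple closed curve meeting $c$ transversally in two points and separating $\{b_1,p\}\,|\,\{b_2,q\}$ or $\{b_1,q\}\,|\,\{b_2,p\}$. We claim $T_{u'}y=y$. The curve $u'$ is essential in $L$ and not isotopic to $c$, because its partition differs from that of $c$. So its geometric intersection number with $c$ is nonzero and even. It is at most $2$, hence equal to $2$, and $u'$ has integer slope. The curves $u,v$ have integer slopes of different parity, so $u'=T_c^k(u)$ or $u'=T_c^k(v)$ for some $k$. Then $T_{u'}$ is conjugate to $T_u$ or $T_v$ by $T_c^k\in G_c$, which fixes $y$.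

**Step 5: generators of $G$.** Let $\hat\Sigma$ be $\Sigma$ with $b_1$ capped by a disc with marked point $p_1$. The map $G\to\operatorname{Mod}(\hat\Sigma,p_1)$ is surjective with kernel $\langle T_{b_1}\rangle$. The kernel of $\operatorname{Mod}(\hat\Sigma,p_1)\to\operatorname{Mod}(\hat\Sigma)$ is $\operatorname{Push}(\pi_1(\hat\Sigma,p_1))$ ([FM, Prop. 3.19, Thm. 4.6]). The capped piece $\hat N=N\cup\text{disc}$ is an annulus between $c$ and $b_2$, so $\hat\Sigma$ is $\Sigma'$ with a collar added and the composite $\operatorname{Mod}(\Sigma')\to G\to\operatorname{Mod}(\hat\Sigma)$ is an isomorphism. Hence every element of $G$ is a product of an element of the kernel of $G\to\operatorname{Mod}(\hat\Sigma)$ and an element of $G_c$. So $G$ is generated by $G_c$, $T_{b_1}$, and one lift of $\operatorname{Push}(\gamma)$ for each $\gamma$ in a generating set of $\pi_1(\hat\Sigma,p_1)$. It remains to find such lifts that fix $y$.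

Fix a simple arc $e$ in $\hat N$ from $p_1$ to $*\in c$ that meets $c$ only in $*$. Since $\hat N$ is an annulus having $c$ as a boundary component, $\delta\mapsto e\delta e^{-1}$ induces an isomorphism $\pi_1(\Sigma',*)\to\pi_1(\hat\Sigma,p_1)$. By Lemma 4 applied to $\Sigma'$, it suffices to treat $\gamma=e\delta e^{-1}$ with $\delta$ as in Step 1. Use $P,L$ from Step 1 for this $\delta$.

**Step 6: a simple representative of $\gamma$ and its two sides.** Separate the two ends of $\delta$ to get a simple arc $\delta'\subset P$ from $*_1$ to $*_2$, two points of $c$ near $*$. Take parallel copies $e_1,e_2$ of $e$ from $p_1$ to $*_1,*_2$, disjoint except at $p_1$ and cobounding with the short arc $c_0\subset c$ between $*_1$ and $*_2$ a thin disc $E\subset\hat N$. Then $\gamma$ is represented by the simple loop $e_1\delta'e_2^{-1}$, which meets $c$ transversally in $*_1,*_2$.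

The arc $\delta'$ cuts the band of $P$ lengthwise, so it cuts $P$ into two annuli, one containing $p$ and the other $q$, and each contains one of the two arcs of $c$ between $*_1$ and $*_2$. Renaming $p,q$ if necessary, the annulus $P_q$ containing $q$ contains $c_0$, and the other annulus $P_p$ contains $p$ and the complementary arc of $c$. So $\gamma$ cuts $L\cup\text{disc}$ into two pieces:

* $E\cup P_q$, a disc glued to an annulus along $c_0$, hence an annulus between $\gamma$ and $q$;
* $(\hat N\setminus E)\cup P_p$, whose other boundary curves are $b_2$ and $p$.

**Step 7: the lift of $\operatorname{Push}(\gamma)$ fixes $y$.** By [FM, Fact 4.7], $\operatorname{Push}(\gamma)$ lifts to $T_{\gamma_1}^{\pm1}T_{\gamma_2}^{\mp1}\in G$. Here $\gamma_1,\gamma_2$ are the boundary curves of an annular neighborhood of $\gamma$ containing the capping disc, with $\gamma_2$ on the side of $E\cup P_q$ and $\gamma_1$ on the other side. The part of $E\cup P_q$ beyond $\gamma_2$ is an annulus in $\Sigma$ between $\gamma_2$ and $q$. So $T_{\gamma_2}=T_q\in G_c$ fixes $y$. The curve $\gamma_1\subset L$ is parallel to $\gamma$, so it meets $c$ transversally in two points. One of its sides in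 $L$ contains the annular neighborhood minus the disc, hence $b_1$, and also $q$. The other side contains $b_2$ and $p$. By Step 4, $T_{\gamma_1}$ fixes $y$. So the lift fixes $y$, and therefore $G$ fixes $y$. $\square$

## 8. Proof of Theorem A: induction on the number of boundary components

"At most one" is Proposition 1 (and is empty for $n=1$). For existence we use induction on $n$.

**Step 1: restricting to the common fixed set.** Suppose $G$ acts on $\Omega$ without a global fixed point and every $T_{b_i}$ has a fixed point. The $T_{b_i}$ commute, so Fact 2, applied repeatedly, shows $F=\bigcap_i\operatorname{Fix}(T_{b_i})\ne\emptyset$. This $F$ is a complete chain, and it is $G$-invariant because the $T_{b_i}$ are central. $G$ acts on $F$ without a global fixed point and with all $T_{b_i}$ acting trivially.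

**Step 2: $n\le3$.** By Lemma 3, $G$ acts trivially on $F$, so every point of $F$ is a global fixed point, a contradiction.

**Step 3: $n\ge4$, one pair of pants.** Choose disjoint curves $c,c'$ bounding disjoint pairs of pants with $b_1,b_2$ and with $b_3,b_4$ respectively. The group $\operatorname{Mod}(\Sigma')\cong\operatorname{Mod}(\Sigma_g^{n-1})$ acts on $F$ through $G_c$. If it had a global fixed point $y\in F$, then $y$ would be fixed by $T_{b_1},T_{b_2}$ and $G_c$, hence by $G$ (Lemma 5), a contradiction. So by the induction hypothesis some boundary twist of $\Sigma'$ has no fixed point in $F$. The boundary twists of $\Sigma'$ are $T_c,T_{b_3},\dots,T_{b_n}$, and all but $T_c$ act trivially on $F$. So $T_c$ has no fixed point in $F$. By the same argument, with $b_3,b_4,c'$ in place of $b_1,b_2,c$, $T_{c'}$ has no fixed point in $F$.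

**Step 4: two pairs of pants.** Removing both pairs of pants leaves $\Sigma''\cong\Sigma_g^{n-2}$, with $n-2\ge2$ and boundary curves $c,c',b_5,\dots,b_n$. Its mapping class group acts on the complete chain $F$, by extension by the identity, with two distinct boundary twists $T_c,T_{c'}$ both without fixed points. This contradicts Proposition 1 for $\Sigma''$. $\square$

## 9. Proof of Theorem B

**Part 1, the unique cofinal boundary twist.** Let $<$ be a left ordering of $G$ and $\Omega$ the set of cuts. By Lemma 1(a), $\Omega$ is a complete chain on which $G$ acts without a global fixed point. Theorem A gives a unique $i$ such that $T_{b_i}$ has no fixed point. By Lemma 1(b), $T_{b_i}$ is cofinal. For $j\ne i$, $T_{b_j}$ is central with a fixed point, so it is not cofinal by Lemma 1(c).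

**Part 1, products.** Let $\tau=T_{b_i}^\sigma$, $\sigma=\pm1$, be positive on $\Omega$. Since $D_\tau=\tau D_1\supsetneq D_1$, we have $\tau>1$, so $\sigma=s$. Use translation numbers relative to $\tau$, which are defined on all of $G$ because $\tau$ is central. Then $\operatorname{rot}(T_{b_i})=s$, and $\operatorname{rot}(T_{b_j})=0$ for $j\ne i$ by Fact 3. For $z=\prod_jT_{b_j}^{k_j}$, additivity on commuting elements gives $\operatorname{rot}(z)=sk_i$. By Fact 3, $z$ has no fixed point iff $k_i\ne0$. As $z$ is central, Lemma 1(b),(c) shows that $z$ is cofinal iff $k_i\ne0$.

**Part 1, the inequality.** Let $j\ne i$, let $Q\in\Omega$ be fixed by $T_{b_j}$, and by Fact 1 choose $k$ with $\tau^kQ\le D_1<\tau^{k+1}Q$. Since $T_{b_j}$ commutes with $\tau$, it fixes $\tau^kQ$ and $\tau^{k+1}Q$. So for all $m\in\mathbb Z$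
$$\tau^{-1}D_1<\tau^kQ\le T_{b_j}^mD_1<\tau^{k+1}Q\le\tau D_1.$$
That is, $\tau^{-1}<T_{b_j}^m<\tau$, or $T_{b_i}^{-s}<T_{b_j}^m<T_{b_i}^s$.

**Part 2, every index occurs.** The point is to order $G$ lexicographically, with the first coordinate seeing only $b_i$. We use that $\operatorname{Mod}(\Sigma_g^m)$ is left orderable for $m\ge1$ (Short–Wiest, *Orderings of mapping class groups after Thurston*, Enseign. Math. 46 (2000); Rourke–Wiest, *Order automatic mapping class groups*, Pacific J. Math. 194 (2000)). Capping all boundary components except the $i$-th with discs gives $\pi:G\to\operatorname{Mod}(\Sigma_g^1)$, with $\pi(T_{b_j})=1$ for $j\ne i$ and $\pi(T_{b_i})\ne1$. Fix left orderings of $\operatorname{Mod}(\Sigma_g^1)$ and of $\ker\pi\subset G$. Declare $h\in G$ positive iff $\pi(h)>1$, or $\pi(h)=1$ and $h>1$ in $\ker\pi$. Products of positive elements are positive, and for $h\ne1$ exactly one of $h,h^{-1}$ is positive. So we obtain a left ordering, with $h<h'$ iff $h^{-1}h'$ is positive.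

Let $j\ne i$ and let $h$ satisfy $\pi(h)>1$; such $h$ exist since $\pi(T_{b_i})\ne1$. For every $k\in\mathbb Z$, $\pi(T_{b_j}^{-k}h)=\pi(h)>1$, so $T_{b_j}^k<h$. Hence $T_{b_j}$ is not cofinal. By part 1 some boundary twist is cofinal, so it is $T_{b_i}$, and $i(<)=i$.

**Part 3, all orderings at once.** If all $k_j\ne0$, then $k_{i(<)}\ne0$ for every left ordering $<$, so $\prod_jT_{b_j}^{k_j}$ is cofinal in every left ordering by part 1. If $k_j=0$ for some $j$, part 2 provides an ordering with $i(<)=j$, and by part 1 the product is not cofinal in it. When all $k_j>0$, the first statement is the conjecture. $\blacksquare$
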